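\title{The lower central series of the Basilica group}

\begin{abstract}
The Basilica group $G$ is the group of automorphisms of the binary rooted tree generated by $a=(1,b)$ and $b=(1,a)\sigma$. We determine all quotients $\gamma_n/\gamma_{n+1}$ of its lower central series. For $n=1,\dots,6$ they are $\mathbb Z^2$, $\mathbb Z$, $\mathbb Z/4$, $\mathbb Z/4$, $(\mathbb Z/4)^2$, $\mathbb Z/2\oplus\mathbb Z/4$, and for $n\ge7$ they are $(\mathbb Z/2)^{l(n)}\oplus\mathbb Z/4$, where $l(7),\dots,l(12)=2,2,3,4,4,3$ and $l(n)=l(\lceil n/2\rceil)+2$ for $n\ge13$. This proves a closed formula that extends the computed values for $n\le48$. The proof is by hand. It rests on the equality $G''=\gamma_3\times\gamma_3$: the metabelian quotient $G/G''$ contributes one factor $\mathbb Z/4$ in each degree $n\ge3$, and the intersection $\gamma_n\cap G''$ is described explicitly by the terms of the series of index about $n/2$.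
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $\mathcal T$ be the binary rooted tree. The two subtrees below the root are copies of $\mathcal T$. For automorphisms $x,y$ of $\mathcal T$ we write $(x,y)$ for the automorphism that acts as $x$ on the first subtree and as $y$ on the second, and $\sigma$ for the automorphism that exchanges the two subtrees. Every automorphism of $\mathcal T$ is uniquely of the form $(x,y)$ or $(x,y)\sigma$, pairs are multiplied coordinatewise, $\sigma^2=1$, and $\sigma(x,y)\sigma=(y,x)$. The \emph{Basilica group} (Grigorchuk--\.Zuk) is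
\[
G=\langle a,b\rangle,\qquad a=(1,b),\qquad b=(1,a)\sigma .
\]
The two equations express the action of $a$ and $b$ on each level of the tree through their action on the previous level, so they define $a$ and $b$.

Let $\gamma_1=G$ and $\gamma_{n+1}=[\gamma_n,G]$ be the lower central series of $G$, and put
\[
A_n=\gamma_n/\gamma_{n+1}.
\]
The group $G/\gamma_{n+1}$ is the largest quotient of $G$ that is nilpotent of class at most $n$, and the abelian group $A_n$ measures what is gained in passing from class $n-1$ to class $n$. For a finitely generated abelian group $A$ let $I(A)$ be its list of abelian invariants, with $0$ for an infinite cyclic factor, and write $x^{[r]}$ for an entry $x$ that occupies $r$ consecutive places of a list. Thus $I(A)=(2^{[r]},4)$ means $A\cong(\mathbb Z/2)^r\oplus\mathbb Z/4$. For $1\le i\le48$ the invariants $I(A_i)$ have been computed as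
\begin{gather*}
(0,0),\ (0),\ (4)^{[2]},\ (4,4),\ (2,4),\ (2^{[2]},4)^{[2]},\ (2^{[3]},4),\ (2^{[4]},4)^{[2]},\ (2^{[3]},4),\\
(2^{[4]},4)^{[4]},\ (2^{[5]},4)^{[2]},\ (2^{[6]},4)^{[4]},\ (2^{[5]},4)^{[2]},\\
(2^{[6]},4)^{[8]},\ (2^{[7]},4)^{[4]},\ (2^{[8]},4)^{[8]},\ (2^{[7]},4)^{[4]}.
\end{gather*}
From $i=7$ on, a block of four runs repeats, each time twice as long and with two more factors $\mathbb Z/2$. The problem, posed in \cite{EHB}, is to decide whether this continues, that is, whether for all integers $k\ge0$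
\begin{equation}\label{eq:formula}
I(A_i)=\begin{cases}
(2^{[2k+2]},4)&\text{if }\ 6\cdot2^k+1\le i\le 8\cdot2^k,\\
(2^{[2k+3]},4)&\text{if }\ 8\cdot2^k+1\le i\le 9\cdot2^k,\\
(2^{[2k+4]},4)&\text{if }\ 9\cdot2^k+1\le i\le 11\cdot2^k,\\
(2^{[2k+3]},4)&\text{if }\ 11\cdot2^k+1\le i\le 12\cdot2^k.
\end{cases}
\end{equation}
The intervals in \eqref{eq:formula} partition the integers $i\ge7$.

\begin{theorem}\label{thm:formula}
Formula \eqref{eq:formula} holds for all $k\ge0$. For $i=1,\dots,6$ the invariants $I(A_i)$ are $(0,0)$, $(0)$, $(4)$, $(4)$, $(4,4)$, $(2,4)$.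
\end{theorem}

The proof does not use the computer data; the invariants for small $i$ are derived along the way.

The doubling in \eqref{eq:formula} has a simple source. With $[x,y]=x^{-1}y^{-1}xy$, the recursion for $a$ and $b$ gives
\[
[(x,1),b]=(x^{-1},x),\qquad [(x^{-1},x),a]=(1,[x,b]) .
\]
Two commutators in $G$ produce one commutator in a coordinate. So a pair whose coordinates lie in $\gamma_m$ should lie in $\gamma_n$ with $n$ close to $2m$, and $A_n$ should be built from $A_{\lceil n/2\rceil}$. The second theorem makes this exact. For a subgroup $U$ let $U^2$ be the subgroup generated by the squares of elements of $U$ (direct squares are always written $U\times U$). Put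
\[
W=\gamma_3\times\gamma_3,\qquad L_n=\gamma_n\cap W,\qquad S_m=\gamma_{m-1}^2\gamma_m\quad(m\ge4),
\]
so that $\gamma_{m-1}\ge S_m\ge\gamma_m$ and $S_m/\gamma_m=2A_{m-1}$ in additive notation. For subgroups $V\le U$ of $G$ put
\[
F(U,V)=\{(x,y)\in U\times U:\ xy\in V\}.
\]

\begin{theorem}\label{thm:structure}
\begin{enumerate}
\item[(1)] $W=G''$; in particular $W\le G$. Moreover $L_3=L_4=L_5=W$, $L_6=F(\gamma_3,\gamma_4)$, and for all $m\ge4$
\[
L_{2m-1}=F(S_m,\gamma_m),\qquad L_{2m}=F(\gamma_m,S_{m+1}).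
\]
\item[(2)] For all $n\ge3$ we have $A_n\cong\mathbb Z/4\oplus L_n/L_{n+1}$. The group $L_n/L_{n+1}$ is trivial for $n=3,4$, is $\mathbb Z/4$ for $n=5$ and $\mathbb Z/2$ for $n=6$, and is elementary abelian of order $2^{l(n)}$ for $n\ge7$, where $l(7),\dots,l(12)=2,2,3,4,4,3$ and $l(n)=l(\lceil n/2\rceil)+2$ for $n\ge13$.
\end{enumerate}
\end{theorem}

Section~\ref{sec:model} shows on an abelian model why the subgroups $F(U,V)$ appear. Section~\ref{sec:derived} determines $G'$ and $G''$. Section~\ref{sec:module} computes the lower central series of $G/G''$ and reduces the problem to two tasks: to compute the commutator subgroups $[L_n,G]$, done in Section~\ref{sec:F}, and to find good representatives of $\gamma_n$ modulo $W$, done in Section~\ref{sec:lifts}. Section~\ref{sec:proof} assembles the induction.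

\section{Conventions and commutator facts}\label{sec:conventions}

We write $x^y=y^{-1}xy$ and $[x,y]=x^{-1}y^{-1}xy=x^{-1}x^y$. For subgroups $X,Y$, the subgroup $[X,Y]$ is generated by all $[x,y]$ with $x\in X$, $y\in Y$. The following facts are used throughout.
\begin{enumerate}
\item[(C1)] $xy=yx[x,y]$, $\ x^y=x[x,y]$, $\ [x,y]^{-1}=[y,x]$, $\ [xy,z]=[x,z]^y[y,z]$.
\item[(C2)] $[\gamma_i,\gamma_j]\le\gamma_{i+j}$. In particular $A_n$ is central in $G/\gamma_{n+1}$.
\item[(C3)] If $N$ is the normal closure in $G$ of a set $X$ (for instance, if $N$ is normal and generated by $X$), then $[N,G]$ is the normal closure $K$ of $\{[x,a],[x,b]:x\in X\}$. Indeed $K\le[N,G]$, and modulo $K$ the set $X$ is central, hence so is $N$. The same holds in every quotient of $G$.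
\item[(C4)] Let $A$ be an abelian normal subgroup of a quotient of $G$ on which $a$ acts trivially by conjugation. Then $\tau(x)=[x,b]=x^{-1}x^b$ is an endomorphism of $A$, and $[A,G]=\tau(A)$. Indeed, by (C3) with $X=A$, $[A,G]$ is the normal closure of the subgroup $\tau(A)$, which is already normal: $a$ centralizes it, and conjugation by $b$ commutes with $\tau$.
\item[(C5)] (Dedekind's law.) If $X\le Z$ and $Y$ are subgroups of a group, then $Z\cap XY=X(Z\cap Y)$.
\end{enumerate}

Since the entries of $a$ and $b$ lie in $G$, we have $G\le(G\times G)\langle\sigma\rangle$. A pair $(x,y)\in G\times G$ need not lie in $G$; Proposition~\ref{prop:Gprime} settles this point for the pairs we need. From $b=(1,a)\sigma$ and $b^{-1}=\sigma(1,a^{-1})=(a^{-1},1)\sigma$ we get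
\begin{equation}\label{eq:conj}
(x,y)^a=(x,y^b),\qquad (x,y)^b=\sigma(x,y^a)\sigma=(y^a,x),\qquad (x,y)^{b^{-1}}=(y,x^{a^{-1}}),
\end{equation}
and in particular
\[
b^2=(1,a)(a,1)=(a,a),\qquad bab^{-1}=(b,1),\qquad a^b=(b^a,1).
\]
The basic commutator is $c=[a,b]=a^{-1}a^b=(b^a,b^{-1})$. For every integer $j$,
\begin{equation}\label{eq:c}
c^a=c,\qquad c^j=\bigl((b^j)^a,b^{-j}\bigr)=[a^j,b],\qquad [b^{2j},a]=(1,c^j).
\end{equation}
The first two follow from the coordinates, since $a^j=(1,b^j)$ and $(a^j)^b=((b^j)^a,1)$; the third is $[(a^j,a^j),(1,b)]=(1,[a^j,b])$.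

\section{A model: commutators with a swap}\label{sec:model}

Before turning to $G$ we look at what a swap of coordinates does to a lower central series when nothing else happens.

\begin{example}\label{ex:model}
Let $A$ be an abelian group, written additively, and let $\Gamma=(A\times A)\langle\sigma\rangle$, where $\sigma$ swaps the coordinates. For subgroups $V\le U\le A$ let $F(U,V)$ be the group of pairs $(x,y)\in U\times U$ with $x+y\in V$; thus $F(U,U)=U\times U$, and $F(U,0)=\{(-y,y):y\in U\}$ is the antidiagonal. Since $A\times A$ is abelian, only $\sigma$ gives nontrivial commutators, and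
\[
[(x,y),\sigma]=(y-x,\,x-y),\qquad x-y=2x-(x+y)\in 2U+V .
\]
Every element $2x-z$ with $x\in U$, $z\in V$ occurs, from the pair $(x,z-x)$. Hence
\[
[F(U,V),\Gamma]=F(2U+V,0).
\]
If $A=\mathbb Z/2$, the chain $A\times A>F(A,0)>0$ exhausts $A\times A$ in two steps, with factors $\mathbb Z/2$, $\mathbb Z/2$. If $A=\mathbb Z/4$, the chain $A\times A>F(A,0)>F(2A,0)>0$ takes three steps, with factors $\mathbb Z/4$, $\mathbb Z/2$, $\mathbb Z/2$.
\end{example}

In $G$ the subgroup $W=\gamma_3\times\gamma_3$ is filtered by the subgroups $\gamma_m\times\gamma_m$, with layers $A_m\times A_m$. By \eqref{eq:conj} and (C2), on each layer $b$ acts as the swap and $a$ acts trivially. The role of $a$ is to connect a layer to the next one, through $[(x^{-1},x),a]=(1,[x,b])$. We shall see that $A_3\cong A_4\cong\mathbb Z/4$ and that $W\le\gamma_5$. The layer $A_3\times A_3$ then behaves as in the example: it is consumed in degrees $5,6,7$, along $F(\gamma_3,\gamma_3)>F(\gamma_3,\gamma_4)>F(S_4,\gamma_4)$. The third step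 overlaps with the first step of the layer $A_4\times A_4$, and this changes the outcome. In degree $7$ the pairs $(x^{-2},x^2)$ with $x\in\gamma_3$ are still present, and their commutators with $a$ are $(1,[x^2,b])$ with $[x^2,b]\equiv[x,b]^2$ modulo $\gamma_5$. So the next term is not $F(\gamma_4,\gamma_5)$, as the model would suggest, but the larger group $F(\gamma_4,S_5)$. The same overlap occurs at every later layer. As a result a factor $\mathbb Z/4$ of $A_m$ with $m\ge4$ reappears near degree $2m$ only through factors $\mathbb Z/2$, while $G/W$ supplies one new factor $\mathbb Z/4$ in every degree. If $A_m\cong(\mathbb Z/2)^{l(m)}\oplus\mathbb Z/4$, a group of order $2^{l(m)+2}$, one therefore expects $l(2m)=l(m)+2$, which is the recursion of Theorem~\ref{thm:structure}.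

\section{The first two derived subgroups}\label{sec:derived}

\subsection{The abelianization}

The group $G$ is given by its action and not by a presentation, so even $G/G'$ requires an argument. We show that exponent sums are well defined, by comparing a word with the two words that describe its action on the subtrees.

\begin{proposition}\label{prop:ab}
The exponent sums $\varepsilon_a,\varepsilon_b$ of words in $a^{\pm1},b^{\pm1}$ define homomorphisms $G\to\mathbb Z$. Consequently $G/G'\cong\mathbb Z^2$ and $G'=\ker\varepsilon_a\cap\ker\varepsilon_b$.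
\end{proposition}

\begin{proof}
Let $w$ be a word of length $|w|$, and $t=\varepsilon_b(w)$. Substitute
\[
a=(1,b),\qquad a^{-1}=(1,b^{-1}),\qquad b=(1,a)\sigma,\qquad b^{-1}=(a^{-1},1)\sigma
\]
and move all factors $\sigma$ to the right. This yields words $w_1,w_2$ such that $w$ represents $(w_1,w_2)\sigma^t$: appending a letter $(x,y)\sigma^e$ to $w$ appends $x$ to $w_1$ and $y$ to $w_2$ if $t$ is even, and $y$ to $w_1$ and $x$ to $w_2$ if $t$ is odd. Each letter of $w$ contributes exactly one letter, so $|w_1|+|w_2|=|w|$. We claim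
\begin{equation}\label{eq:sections}
\varepsilon_a(w)=\varepsilon_b(w_1)+\varepsilon_b(w_2),\qquad \varepsilon_a(w_1)=\lfloor t/2\rfloor,\qquad \varepsilon_a(w_2)=\lceil t/2\rceil .
\end{equation}
The first equation holds because the letters $b^{\pm1}$ of $w_1,w_2$ come exactly from the letters $a^{\pm1}$ of $w$. For the others, use induction on $|w|$; appending $a^{\pm1}$ changes neither side. If $t=2s$, the pair $(\varepsilon_a(w_1),\varepsilon_a(w_2))=(s,s)$ becomes $(s,s+1)$ on appending $b$ and $(s-1,s)$ on appending $b^{-1}$. If $t=2s+1$, the pair $(s,s+1)$ becomes $(s+1,s+1)$ on appending $b$ and $(s,s)$ on appending $b^{-1}$. In all four cases the result agrees with \eqref{eq:sections}.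

Call $w$ \emph{bad} if it represents $1$ and $(\varepsilon_a(w),\varepsilon_b(w))\ne(0,0)$. Suppose that bad words exist, and let $w$ be any bad word of minimal length. Then $t$ is even, $w_1$ and $w_2$ represent $1$, and $\varepsilon_a(w_1)=\varepsilon_a(w_2)=t/2$. If both $w_1$ and $w_2$ were shorter than $w$, their exponent sums would vanish, and by \eqref{eq:sections} so would those of $w$. Hence one of the two words is empty and the other, $w'$, has length $|w|$. The empty word gives $t/2=0$. We have shown that every bad word of minimal length has $\varepsilon_b=0$. But now $\varepsilon_b(w')=\varepsilon_a(w)\ne0$, so $w'$ is itself a bad word of minimal length with $\varepsilon_b\neq0$, a contradiction.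

So $(\varepsilon_a,\varepsilon_b)$ is a well-defined surjection $G\to\mathbb Z^2$. Since $G/G'$ is abelian on two generators, the induced map $G/G'\to\mathbb Z^2$ is an isomorphism: $a^ib^jG'$ maps to $(i,j)$.
\end{proof}

\subsection{The level stabilizer and $G'$}

Let $H=G\cap(G\times G)$ be the subgroup of index $2$ of elements that do not exchange the two subtrees; it consists of the elements with even $\varepsilon_b$. By \eqref{eq:sections},
\begin{equation}\label{eq:epsH}
\varepsilon_a\bigl((x,y)\bigr)=\varepsilon_b(x)+\varepsilon_b(y),\qquad \varepsilon_b\bigl((x,y)\bigr)=2\varepsilon_a(x)=2\varepsilon_a(y)\qquad\text{for }(x,y)\in H .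
\end{equation}
For example, $(a,1)\notin G$. The elements $(1,b)=a$, $(b,1)=bab^{-1}$ and $(a,a)=b^2$ lie in $H$, so $H$ projects onto $G$ in each coordinate. This gives the tool by which a single pair in a normal subgroup produces a direct square.

\begin{lemma}\label{lem:N}
Let $N$ be a normal subgroup of $G$. Then $N_1=\{x:(x,1)\in N\}$ and $N_2=\{y:(1,y)\in N\}$ are equal normal subgroups of $G$, and $N_1\times N_1\le N$.
\end{lemma}

\begin{proof}
By \eqref{eq:conj}, $(x,1)^b=(1,x)$ and $(1,x)^{b^{-1}}=(x,1)$, so $N_1=N_2$. Given $x\in N_1$ and $t\in G$, choose $t'$ with $(t,t')\in H$; then $(x^t,1)=(x,1)^{(t,t')}\in N$.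
\end{proof}

\begin{proposition}\label{prop:Gprime}
We have
\[
G'=\{(x,y)\in G\times G:\ \varepsilon_a(x)=\varepsilon_a(y)=0,\ \varepsilon_b(x)+\varepsilon_b(y)=0\}=(G'\times G')\langle c\rangle,
\]
and $G'/(G'\times G')$ is infinite cyclic, generated by the image of $c$.
\end{proposition}

\begin{proof}
Let $J$ be the set in the middle; it is a subgroup of $G\times G$ that contains $G'\times G'$ and $c=(b^a,b^{-1})$. By Proposition~\ref{prop:ab} and \eqref{eq:epsH}, $G'=J\cap H$, so it suffices to show $J\le(G'\times G')\langle c\rangle\le H$. Since $[a,b^2]=[(1,b),(a,a)]=(1,[b,a])$ lies in $H$, Lemma~\ref{lem:N} applied to $N=H$ shows that $H_1$ contains the normal closure $G'$ of $[b,a]$; thus $G'\times G'\le H$, and the second inclusion follows. For the first, let $(x,y)\in J$ and $j=\varepsilon_b(x)$. Both coordinates of $(x,y)c^{-j}=(x(b^{-j})^a,\,yb^{j})$ have vanishing exponent sums, so this pair lies in $G'\times G'$. Finally $(x,y)\mapsto\varepsilon_b(x)$ maps $J$ onto $\mathbb Z$, sends $c$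 to $1$, and has kernel $G'\times G'$.
\end{proof}

\subsection{The second derived subgroup}

The group $\gamma_2=G'$ is the normal closure of $c$, and $c$ is central modulo $\gamma_3$. Together with (C3) and $[c,a]=1$ this gives
\begin{equation}\label{eq:g23}
\gamma_2=\langle c\rangle\gamma_3,\qquad \gamma_3=\text{normal closure of }[c,b].
\end{equation}

\begin{proposition}\label{prop:W}
$G''=W\le\gamma_5$. Hence $L_3=L_4=L_5=W$.
\end{proposition}

\begin{proof}
For $x\in G'$ the pair $(x,1)$ lies in $G'$ by Proposition~\ref{prop:Gprime}, so $G''$ contains $[c,(x,1)]=([b^a,x],1)$. Taking $x=c=c^a$, we see that the normal subgroup $(G'')_1$ contains $[b,c]^a$, hence $\gamma_3$ by \eqref{eq:g23}. So $W\le G''$ by Lemma~\ref{lem:N}.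

Conversely, $W$ is normal in $G$ by \eqref{eq:conj}. By Proposition~\ref{prop:Gprime} and \eqref{eq:g23}, $G'/W$ is generated by the images of $c$, $(c,1)$, $(1,c)$. These commute modulo $W$: the last two commute, $[c,(c,1)]=([b^a,c],1)\in W$ and $[c,(1,c)]=(1,[b^{-1},c])\in W$. So $G'/W$ is abelian and $G''\le W$.

Modulo $[\gamma_2,\gamma_3]$ the group $\gamma_2=\langle c\rangle\gamma_3$ is generated by $c$ and central elements, so it is abelian. Thus $G''\le[\gamma_2,\gamma_3]\le\gamma_5$.
\end{proof}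

The inclusion $W\le\gamma_5$ propagates to a first estimate for pairs. It is far from the doubling that Theorem~\ref{thm:structure} asserts, but it is available before the induction starts, and a gain of two degrees is what Section~\ref{sec:lifts} needs.

\begin{lemma}\label{lem:plus2}
$\gamma_i\times\gamma_i\le\gamma_{i+2}$ for all $i\ge3$.
\end{lemma}

\begin{proof}
For $i=3$ this is Proposition~\ref{prop:W}. Assume it for $i$. For $x\in\gamma_i$ and $t\in G$ choose $(t,t')\in H$; then $([x,t],1)=[(x,1),(t,t')]\in\gamma_{i+3}$. So $(\gamma_{i+3})_1\ge\gamma_{i+1}$, and Lemma~\ref{lem:N} applies.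
\end{proof}

\section{The module $G'/G''$}\label{sec:module}

Since $W=G''$, the quotient $M=G'/W$ is an abelian group on which $G$ acts by conjugation, and the image of the lower central series in $M$ is a matter of linear algebra. We write $M$ additively. Let $u,e_1,e_2$ be the images of $c,(c,1),(1,c)$, let $B$ be conjugation by $b$, and let $T=B-1$. Put
\[
f=-2u-e_2,\qquad g=e_2-e_1 .
\]

\begin{proposition}\label{prop:M}
\begin{enumerate}
\item[(a)] $M$ is free abelian with basis $u,e_1,e_2$, and $A_2\cong\mathbb Z$.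
\item[(b)] The element $a$ acts trivially on $M$, and $\gamma_nW/W=T^{n-2}M$ for $n\ge2$.
\item[(c)] $TM=\mathbb Zf\oplus\mathbb Zg$, $\ Tf=-2f+g$, $\ Tg=-2g$, and $T$ is injective on $TM$.
\item[(d)] For $k\ge0$, $\ T^k(TM)=\langle -2^kf+k2^{k-1}g,\ 2^kg\rangle$, where the two generators equal $\pm T^kf$ and $\pm T^kg$. The quotient $T^k(TM)/T^{k+1}(TM)$ is cyclic of order $4$, generated by $T^kf$, and in it $T^kg\equiv2T^kf$.
\end{enumerate}
\end{proposition}

\begin{proof}
(b) We have $c^a=c$, $(c,1)^a=(c,1)$ and $(1,c)^a=(1,c^b)\equiv(1,c)$ modulo $W$, so $a$ fixes the generators of $M$. Now (C4), applied to $\gamma_nW/W$ in $G/W$, gives $\gamma_{n+1}W/W=T(\gamma_nW/W)$, and (b) follows by induction from $\gamma_2/W=M$.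

(a) By \eqref{eq:conj}, $(c,1)^b=(1,c)$, $(1,c)^b=(c^a,1)=(c,1)$, and
\[
cc^b=(b^a,b^{-1})\bigl((b^{-1})^a,b^a\bigr)=(1,[b,a])=(1,c^{-1}).
\]
Hence $Be_1=e_2$, $Be_2=e_1$, $(B+1)u=-e_2$, that is,
\begin{equation}\label{eq:T}
Tu=f,\qquad Te_1=g,\qquad Te_2=-g .
\end{equation}
By \eqref{eq:g23} the group $A_2$ is cyclic, say $A_2\cong\mathbb Z/d$ with $d\ge0$, where $d=0$ means infinite. We determine $d$ by computing $A_2$ a second time, through the self-similarity. The subgroup $(G'\times G')/W\cong A_2\times A_2$ of $M$ has infinite cyclic quotient generated by $u$, by Proposition~\ref{prop:Gprime}. So $M=\mathbb Zu\oplus(\mathbb Z/d)e_1\oplus(\mathbb Z/d)e_2$. Since $W\le\gamma_3$, part (b) gives $A_2\cong M/TM$, and by \eqref{eq:T} this is the abelian group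
\[
\langle u,e_1,e_2\mid de_1,\ de_2,\ 2u+e_2,\ e_2-e_1\rangle\cong\langle u\mid 2du\rangle=\mathbb Z/2d .
\]
From $\mathbb Z/d\cong\mathbb Z/2d$ we conclude $d=0$.

(c) By \eqref{eq:T}, $TM$ is generated by $f$ and $g$, which are independent by (a). Further $Tf=-2Tu-Te_2=-2f+g$ and $Tg=Te_2-Te_1=-2g$. The determinant of $T$ on $TM$ is $4\ne0$.

(d) Induction on $k$ gives $T^kg=(-2)^kg$ and $T^kf=(-2)^kf+k(-2)^{k-1}g=(-1)^{k+1}(-2^kf+k2^{k-1}g)$. For $k=0$ the quotient is $\langle f,g\mid g-2f,\ 2g\rangle\cong\mathbb Z/4$, generated by $f$, with $g\equiv2f$. Since $T^k$ is injective on $TM$, it maps $TM/T(TM)$ isomorphically onto $T^k(TM)/T^{k+1}(TM)$.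
\end{proof}

\begin{corollary}\label{cor:exact}
For $n\ge3$ there is an exact sequence
\[
0\longrightarrow L_n/L_{n+1}\longrightarrow A_n\longrightarrow T^{n-2}M/T^{n-1}M\cong\mathbb Z/4\longrightarrow0 .
\]
In particular $A_3\cong A_4\cong\mathbb Z/4$.
\end{corollary}

\begin{proof}
The natural surjection $A_n\to\gamma_nW/\gamma_{n+1}W\cong T^{n-2}M/T^{n-1}M$ has kernel $(\gamma_n\cap\gamma_{n+1}W)/\gamma_{n+1}$. By (C5) this equals $\gamma_{n+1}L_n/\gamma_{n+1}\cong L_n/(L_n\cap\gamma_{n+1})=L_n/L_{n+1}$. The last statement follows from $L_3=L_4=L_5$.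
\end{proof}

It remains to find the groups $L_n$ and to decide whether the sequence splits. One would like to compute $L_n$ recursively by $L_{n+1}=[L_n,G]$. The inclusion $[L_n,G]\le L_{n+1}$ always holds, but equality is not automatic: a commutator of an element of $\gamma_n$ outside $W$ may fall into $W$. The next lemma shows that only commutators with $a$ are dangerous, because commutation with $b$ is injective on $TM$.

\begin{lemma}\label{lem:criterion}
Let $n\ge3$ and $K=[L_n,G]$. Suppose that $\gamma_n=\langle X\rangle L_n$ for a set $X$ such that $[x,a]\in K$ for all $x\in X$. Then $L_{n+1}=K$.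
\end{lemma}

\begin{proof}
We have $K\le\gamma_{n+1}\cap W=L_{n+1}$, since $L_n\le\gamma_n$ and $W$ is normal. Let $A=\gamma_n/K$. The subgroup $L_n/K$ is central in $G/K$, and $a$ centralizes the image of $X$, so $a$ centralizes $A$. Thus $G$ acts on $A$ through the cyclic group generated by the action of $b$. Then $G'$ acts trivially, and since $\gamma_n\le G'$, the group $A$ is abelian. By (C4), $\gamma_{n+1}/K=\tau(A)$ with $\tau(x)=[x,b]$.

The endomorphism $\tau$ kills $L_n/K$, and on $A/(L_n/K)\cong\gamma_nW/W=T^{n-2}M$ it induces $T$, which is injective there because $T^{n-2}M\le TM$ for $n\ge3$. An element of $L_{n+1}/K$ has the form $\tau(x)$ and lies in $L_n/K$. So the image $\bar x$ of $x$ in $T^{n-2}M$ satisfies $T\bar x=0$, hence $\bar x=0$, $x\in L_n/K$ and $\tau(x)=0$. Therefore $L_{n+1}=K$.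
\end{proof}

\section{The subgroups $F(U,V)$ and their commutators}\label{sec:F}

We now carry Example~\ref{ex:model} over to $G$. Call a pair $(U,V)$ of normal subgroups of $G$ \emph{admissible} if
\[
[U,G]\le V\le U\le\gamma_3 .
\]
The condition $U\le\gamma_3$ places $U\times U$ inside $W\le G$, and $[U,G]\le V$ makes $U/V$ central in $G/V$. The pairs $(\gamma_3,\gamma_3)$, $(\gamma_3,\gamma_4)$, $(S_m,\gamma_m)$ and $(\gamma_m,S_{m+1})$ with $m\ge4$ are admissible, since $[S_m,G]\le[\gamma_{m-1},G]=\gamma_m$ and $\gamma_{m+1}\le S_{m+1}\le\gamma_m$; also $F(\gamma_3,\gamma_3)=W$.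

\begin{lemma}\label{lem:F}
Let $(U,V)$ be admissible. Then $F(U,V)$ is a normal subgroup of $G$ with $V\times V\le F(U,V)\le W$, generated by the pairs $(x^{-1},x)$, $x\in U$, and $(z,1)$, $z\in V$.
\end{lemma}

\begin{proof}
As $U/V$ is abelian, $(x,y)\mapsto xyV$ is a homomorphism $U\times U\to U/V$, with kernel $F(U,V)$. By \eqref{eq:conj}, conjugation by $a^{\pm1}$ or $b^{\pm1}$ replaces $x$ and $y$ by conjugates and possibly exchanges them; this does not change $xyV$, because $U/V$ is central in $G/V$. So $F(U,V)$ is normal. The generators come from $(x,y)=(xy,1)(y^{-1},y)$.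
\end{proof}

\begin{proposition}\label{prop:commF}
Let $(U,V)$ be admissible, and put $U'=U^2V$ and $V'=[U,G]$. Then $(U',V')$ is admissible, and:
\begin{enumerate}
\item[(a)] $[F(U,V),G]\le F(U',V')$. Equality holds if \emph{(i)} $U^2\le V$, or if \emph{(ii)} $V'$ is the normal closure of $\{[x,b]:x\in U\}$.
\item[(b)] $F(U,V)/F(U',V')\cong U/U'\oplus V/V'$.
\end{enumerate}
\end{proposition}

\begin{proof}
The subgroup $U^2$ is characteristic in $U$, so $U'$ is normal in $G$, and $[U',G]\le V'\le V\le U'\le U$ shows admissibility.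

(a) Let $N=[F(U,V),G]$. By \eqref{eq:conj} and $x^a=x[x,a]$, the commutators of the generators of $F(U,V)$ with $a$ and $b$ are, for $z\in V$ and $x\in U$,
\begin{equation}\label{eq:gencomm}
\begin{aligned}
{}[(z,1),a]&=1, & [(z,1),b]&=(z^{-1},1)(1,z)=(z^{-1},z),\\
[(x^{-1},x),a]&=(1,[x,b]), & [(x^{-1},x),b]&=(x,x^{-1})(x^a,x^{-1})=(x^2[x,a],x^{-2}).
\end{aligned}
\end{equation}
All lie in $F(U',V')$: the pair $(z^{-1},z)$ has coordinates in $U'$ and product $1$; the pair $(1,[x,b])$ lies in $V'\times V'$; and $(x^2[x,a],x^{-2})$ has coordinates in $U'$ and product $x^2[x,a]x^{-2}\in V'$. By (C3), $N\le F(U',V')$.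

For the converse we first show $N_1\ge V'$. By \eqref{eq:gencomm} and Lemma~\ref{lem:N}, the normal subgroup $N_1=N_2$ contains $[x,b]$ for all $x\in U$, which suffices under (ii). Under (i) we may take $z=x^2\in V$ in \eqref{eq:gencomm}, so $N$ contains
\[
(x^2[x,a],x^{-2})(x^{-2},x^2)=(x^2[x,a]x^{-2},1).
\]
Then $N_1$ also contains $[x,a]$ for all $x\in U$, and $N_1\ge[U,G]=V'$ by (C3). In both cases $V'\times V'\le N$.

Since $U/V'$ is abelian, $y\mapsto(y^{-1},y)$ induces a homomorphism $U\to(U\times U)/(V'\times V')$, so $Y=\{y\in U:(y^{-1},y)\in N\}$ is a subgroup. It contains $V$ by \eqref{eq:gencomm}, and it contains $x^{-2}$ for $x\in U$ because $(x^2,x^{-2})\equiv(x^2[x,a],x^{-2})$ modulo $V'\times V'$. Hence $Y\ge U'$, and $N$ contains all generators of $F(U',V')$ listed in Lemma~\ref{lem:F}.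

(b) The map $(x,y)\mapsto(yU',\,xyV')$ from $F(U,V)$ to $U/U'\oplus V/V'$ is a homomorphism, because $U/V'$ is abelian. It is onto: for $y\in U$, $z\in V$ the pair $(zy^{-1},y)$ maps to $(yU',zV')$. If $y\in U'$ and $xy\in V'\le U'$, then $x\in U'$; so the kernel is $F(U',V')$.
\end{proof}

Starting from $W$, we iterate the rule $(U,V)\mapsto(U^2V,[U,G])$. Two facts are needed. The pair $(\gamma_3,\gamma_4)$ violates (i), since $A_3\cong\mathbb Z/4$, so we verify (ii) for it; and we must identify $[S_m,G]$.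

\begin{lemma}\label{lem:twofacts}
\begin{enumerate}
\item[(a)] $\gamma_4$ is the normal closure $Z$ of $\{[x,b]:x\in\gamma_3\}$.
\item[(b)] $[S_m,G]=S_{m+1}$ for $m\ge4$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We have $Z\le\gamma_4$. Let $c_3=[c,b]=c^{-1}c^b$. By \eqref{eq:g23} and (C3), $\gamma_4$ is the normal closure of $[c_3,a]$ and $[c_3,b]$, and $[c_3,b]\in Z$. From $b^a=b[b,a]=bc^{-1}$ and $c^a=c$ we get
\[
c_3^{\,a}=[c,bc^{-1}]=c^{-1}\cdot cb^{-1}\cdot c\cdot bc^{-1}=c^bc^{-1}=c\,c_3\,c^{-1}.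
\]
So $a$ and $c^{-1}$ conjugate $c_3$ in the same way, and $[c_3,a]=[c_3,c^{-1}]$. Now $b$ acts trivially on $\gamma_3/Z$. Hence $a$ and $a^b$ induce the same automorphism of $\gamma_3/Z$, and $c=a^{-1}a^b$ acts trivially. Thus $[c_3,a]\in Z$.

(b) Since $\gamma_m\le S_m$, we have $\gamma_{m+1}\le[S_m,G]$, and we may work modulo $\gamma_{m+1}$. As $S_m/\gamma_m=2A_{m-1}$, every element of $S_m$ is $x^2z$ with $x\in\gamma_{m-1}$, $z\in\gamma_m$. For $t\in G$, (C1) and (C2) give
\[
[x^2z,t]=[x^2,t]^z[z,t]\equiv[x^2,t]=[x,t]^x[x,t]\equiv[x,t]^2\pmod{\gamma_{m+1}}.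
\]
The elements $[x,t]$ generate the abelian group $A_m$, so their squares generate $2A_m=S_{m+1}/\gamma_{m+1}$.
\end{proof}

\begin{corollary}\label{cor:steps}
In each line below, the commutator subgroup $[F,G]$ of the group $F$ in the first column is the group in the second column, and $F/[F,G]$ is isomorphic to the group in the third. Here $m\ge4$, and the third line assumes $4A_{m-1}=0$.
\[
\begin{array}{lll}
F & [F,G] & F/[F,G]\\ \hline
F(\gamma_3,\gamma_3)=W & F(\gamma_3,\gamma_4) & A_3\\
F(\gamma_3,\gamma_4) & F(S_4,\gamma_4) & A_3/2A_3\\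
F(S_m,\gamma_m) & F(\gamma_m,S_{m+1}) & 2A_{m-1}\oplus A_m/2A_m\\
F(\gamma_m,S_{m+1})\quad & F(S_{m+1},\gamma_{m+1})\quad & A_m/2A_m\oplus2A_m
\end{array}
\]
\end{corollary}

\begin{proof}
Apply Proposition~\ref{prop:commF}. In line one, (i) holds and $(U',V')=(\gamma_3,\gamma_4)$. In line two, (ii) holds by Lemma~\ref{lem:twofacts}(a) and $(U',V')=(\gamma_3^2\gamma_4,\gamma_4)=(S_4,\gamma_4)$. In line three, the squares of the elements of $S_m/\gamma_m=2A_{m-1}$ form $4A_{m-1}$, so the assumption is exactly (i); then $U'=\gamma_m$, and $V'=S_{m+1}$ by Lemma~\ref{lem:twofacts}(b). In line four, (i) holds by the definition of $S_{m+1}$, and $(U',V')=(S_{m+1},\gamma_{m+1})$. The third column is $U/U'\oplus V/V'$, with $\gamma_m/S_{m+1}\cong A_m/2A_m$ and $S_{m+1}/\gamma_{m+1}=2A_m$ for $m\ge3$.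
\end{proof}

\begin{remark}\label{rem:small}
The recursion $L_{n+1}=[L_n,G]$ fails for $n=3$ and $n=4$: there $L_{n+1}=W$, whereas $[L_n,G]=[W,G]$ has index $|A_3|=4$ in $W$. So the hypothesis of Lemma~\ref{lem:criterion} cannot be dropped, and it has to be verified for $n\ge5$ by an actual computation.
\end{remark}

\section{Lifting the generators of $T^k(TM)$ to $\gamma_{k+3}$}\label{sec:lifts}

Both remaining tasks, the hypothesis of Lemma~\ref{lem:criterion} and the splitting in Corollary~\ref{cor:exact}, require elements of $\gamma_n$ that generate $\gamma_n$ modulo $W$ and that we can compute with. By Proposition~\ref{prop:M}(d) their images in $M$ are combinations of $2^kf$, $2^{k-1}g$ and $2^kg$, where $n=k+3$, and the definitions $f=-2u-e_2$, $g=e_2-e_1$ suggest representatives. Throughout this section $k\ge0$ and $m=2^k$. Put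
\[
v_k=(c^{-m},c^m),\qquad E_k=(1,c^m)\,c^{2m}=\bigl((b^{2m})^a,\ c^mb^{-2m}\bigr),\qquad C_k=[c^m,b].
\]
The images of $v_k$ and $E_k$ in $M$ are $2^kg$ and $2^k(e_2+2u)=-2^kf$. They lie in $TM=\gamma_3/W$, so $v_k,E_k\in\gamma_3$; also $C_k\in\gamma_3$. The element $C_k$ enters because it governs the commutators with $a=(1,b)$: by (C1),
\begin{equation}\label{eq:witha}
[v_k,a]=(1,C_k),\qquad [E_k,a]=(1,[c^mb^{-2m},b])=\bigl(1,C_k^{\,b^{-2m}}\bigr).
\end{equation}

\begin{example}[the step from $L_5$ to $L_6$]\label{ex:five}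
Let $n=5$, $k=2$. Here $T^2(TM)=\langle-4f+4g,4g\rangle=\langle-4f,4g\rangle$ is generated by the images of $E_2$ and $v_2$. Since $W\le\gamma_5$, the group $\gamma_5$ is the full preimage of $T^2(TM)$, so $\gamma_5=\langle E_2,v_2\rangle W$. By (C1), $x\mapsto[x,b]\gamma_4$ is a homomorphism $\gamma_2\to A_3$, so $C_2=[c^4,b]\equiv[c,b]^4\equiv1$ modulo $\gamma_4$, as $A_3\cong\mathbb Z/4$. By \eqref{eq:witha}, $[E_2,a]$ and $[v_2,a]$ lie in $1\times\gamma_4\le F(\gamma_3,\gamma_4)=[W,G]$. Lemma~\ref{lem:criterion} gives $L_6=F(\gamma_3,\gamma_4)$ and $L_5/L_6\cong A_3$, so $A_5$ is an extension of $\mathbb Z/4$ by $\mathbb Z/4$. For comparison, at $n=3$ the same test fails: $[v_0,a]=(1,[c,b])$, and $[c,b]$ generates $A_3$, so $[v_0,a]\notin F(\gamma_3,\gamma_4)$.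
\end{example}

The example shows what is still missing. For $n\ge6$ the group $\gamma_n$ no longer contains $W$, so the image in $M$ does not decide whether a given representative lies in $\gamma_n$. We also need to know how deep $C_k$ lies. And even for $n=5$ the exact sequence does not distinguish $(\mathbb Z/4)^2$ from $\mathbb Z/16$. All three questions are answered by exact identities in $G$. Items (a), (c), (d) below lift the relations $Bg=-g$, $2(2^kf)=2^{k+1}f$ and $(B+1)f=g$ of $M$, with explicit error terms in $W$. Item (b) is the self-similarity that drives the induction: $C_k$ and $E_k^{-1}$ differ by a copy of $E_{k-1}$ placed in a coordinate.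

\begin{lemma}\label{lem:identities}
\begin{enumerate}
\item[(a)] $v_{k+1}=v_k^2=[v_k^{-1},b]$, and $v_k\in\gamma_{k+3}$.
\item[(b)] $C_0E_0=1$, and $C_kE_k=(1,E_{k-1})^{c^{2m}}$ for $k\ge1$.
\item[(c)] $E_k^2=E_{k+1}\cdot\bigl(1,[b^{-2m},c^m]\bigr)^{c^{2m}}$.
\item[(d)] $E_k^2\,[E_k,b]=v_k^{-1}r_k$, where $r_k=\bigl([c^m,b^{-2m}]^a,\ E_k^{\,c^{-2m}}\bigr)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By \eqref{eq:conj} and $c^a=c$, $v_k^b=(c^m,c^{-m})=v_k^{-1}$. So $[v_k^{-1},b]=v_k\,(v_k^{-1})^b=v_k^2=v_{k+1}$. The membership follows by induction from $v_0\in\gamma_3$.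

(b) For every integer $j$, \eqref{eq:c} and \eqref{eq:conj} give $(c^j)^b=((b^{-j})^a,(b^j)^a)$, so $c^j(c^j)^b=(1,b^{-j}(b^j)^a)$, that is,
\begin{equation}\label{eq:cjb}
(c^j)^b=c^{-j}\,(1,[b^j,a]).
\end{equation}
Hence $C_k=c^{-m}(c^m)^b=c^{-2m}(1,[b^m,a])$. For $k=0$ this is $c^{-2}(1,c^{-1})=E_0^{-1}$. For $k\ge1$ write $m=2m'$; then $[b^m,a]=(1,c^{m'})$ by \eqref{eq:c}, and
\[
C_kE_k=c^{-2m}\,\bigl(1,(1,c^{m'})\bigr)\,(1,c^{2m'})\,c^{2m}=c^{-2m}\,(1,E_{k-1})\,c^{2m}.
\]

(c) Let $x=c^{2m}=((b^{2m})^a,b^{-2m})$ and $y=(1,c^m)$, so that $E_k=yx$, $E_{k+1}=y^2x^2$ and $[x,y]=(1,[b^{-2m},c^m])$. By (C1), $E_k^2=y(xy)x=y^2x[x,y]x=y^2x^2[x,y]^x$.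

(d) Let $s=(b^{2m})^a$, so that $c^{-2m}=(s^{-1},b^{2m})$ and $E_k=(s,c^mb^{-2m})$. By $(1,c^m)^b=(c^m,1)$, \eqref{eq:cjb} with $j=2m$, and \eqref{eq:c},
\[
E_k^b=(c^m,1)\,c^{-2m}\,\bigl(1,(1,c^m)\bigr)=\bigl(c^ms^{-1},\ b^{2m}(1,c^m)\bigr).
\]
Therefore $E_k^2[E_k,b]=E_kE_k^b=\bigl(sc^ms^{-1},\ c^m(1,c^m)\bigr)$. Multiply on the left by $v_k=(c^{-m},c^m)$. The first coordinate becomes $c^{-m}sc^ms^{-1}=[c^m,s^{-1}]=[c^m,b^{-2m}]^a$, since $c^m=(c^m)^a$. The second becomes $c^{2m}(1,c^m)=c^{2m}E_kc^{-2m}$.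
\end{proof}

\begin{lemma}\label{lem:depth1}
For all $k\ge0$ we have $E_k,C_k\in\gamma_{k+2}\cap\gamma_3$, and
\begin{enumerate}
\item[(i)] $E_{k+1}\equiv E_k^2\pmod{\gamma_{k+4}}$,
\item[(ii)] $E_k^2\equiv v_k^{-1}[E_k,b]^{-1}\pmod{\gamma_{k+4}}$,
\item[(iii)] $C_k\equiv E_k^{-1}\pmod{\gamma_{k+3}}$.
\end{enumerate}
\end{lemma}

\begin{proof}
For $k=0$ the memberships were noted above, and (iii) is $C_0E_0=1$. Suppose $E_k,C_k\in\gamma_{k+2}\cap\gamma_3$. We prove (i) and (ii) for $k$, and the memberships and (iii) for $k+1$.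

A pair with both coordinates in $\gamma_{k+2}\cap\gamma_3$ lies in $\gamma_{k+4}$: for $k\ge1$ by Lemma~\ref{lem:plus2}, and for $k=0$ because $W\le\gamma_5$. The commutators $[b^{-2m},c^m]$ and $[c^m,b^{-2m}]$ lie in the normal closure of $C_k$, since modulo this closure $c^m$ commutes with $b$. So the three pairs $(1,[b^{-2m},c^m])$, $r_k$ and $(1,E_k)$ lie in $\gamma_{k+4}$. Now (i) and (ii) follow from Lemma~\ref{lem:identities}(c) and (d). As $v_k$ and $[E_k,b]$ lie in $\gamma_{k+3}$, (i) and (ii) give $E_{k+1}\in\gamma_{k+3}$. By Lemma~\ref{lem:identities}(b), $C_{k+1}E_{k+1}$ is conjugate to $(1,E_k)\in\gamma_{k+4}$. This is (iii) for $k+1$, and it gives $C_{k+1}\in\gamma_{k+3}$.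
\end{proof}

We need representatives in $\gamma_{k+3}$, one degree deeper than Lemma~\ref{lem:depth1} provides. Here parity matters. For odd $k$ the image $-2^kf$ of $E_k$ is not in $T^k(TM)$: by Proposition~\ref{prop:M}(d), an element of $T^k(TM)$ with $f$-coefficient $-2^k$ has $g$-coefficient congruent to $k2^{k-1}$ modulo $2^k$. So $E_k\notin\gamma_{k+3}$ for odd $k$, and the natural correction is the factor $v_{k-1}$, whose image is $2^{k-1}g$.

\begin{lemma}\label{lem:depth2}
If $k$ is even, then $E_k,C_k\in\gamma_{k+3}$ and $E_k^2\equiv v_k^{-1}\pmod{\gamma_{k+4}}$. If $k$ is odd, then $E_kv_{k-1}\in\gamma_{k+3}$ and $E_k^2\in\gamma_{k+4}$.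
\end{lemma}

\begin{proof}
We use induction on $k$ for the statement ``$E_k\in\gamma_{k+3}$ if $k$ is even, $E_kv_{k-1}\in\gamma_{k+3}$ if $k$ is odd'' and obtain the other claims in the inductive step. The start is $E_0\in\gamma_3$. The labels (i)--(iii) refer to Lemma~\ref{lem:depth1}.

Let $k$ be even and $E_k\in\gamma_{k+3}$. Then $C_k\in\gamma_{k+3}$ by (iii). Also $[E_k,b]\in\gamma_{k+4}$, so (ii) and (i) give $E_{k+1}\equiv E_k^2\equiv v_k^{-1}$ modulo $\gamma_{k+4}$. Hence $E_{k+1}v_k\in\gamma_{k+4}$, the statement for $k+1$.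

Let $k$ be odd and $E_k=zv_{k-1}^{-1}$ with $z\in\gamma_{k+3}$. By (C1) and Lemma~\ref{lem:identities}(a), $[E_k,b]=[z,b]^{v_{k-1}^{-1}}[v_{k-1}^{-1},b]\equiv v_k$ modulo $\gamma_{k+4}$. By (ii), $E_k^2\equiv v_k^{-2}=v_{k+1}^{-1}\in\gamma_{k+4}$, and by (i), $E_{k+1}\in\gamma_{k+4}$, the statement for $k+1$.
\end{proof}

For $n=k+3\ge3$ define
\[
D_n=E_k\quad(k\text{ even}),\qquad D_n=E_kv_{k-1}\quad(k\text{ odd}).
\]

\begin{proposition}\label{prop:D}
Let $n=k+3\ge3$.
\begin{enumerate}
\item[(a)] $\gamma_n=\langle D_n,v_k\rangle L_n$, and $D_n$ maps to a generator of $T^{n-2}M/T^{n-1}M$.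
\item[(b)] $D_n^4\in\gamma_{n+1}$, and $A_n\cong\mathbb Z/4\oplus L_n/L_{n+1}$.
\item[(c)] If $n\ge5$, then $[D_n,a]$ and $[v_k,a]$ lie in $1\times\gamma_{n-1}$.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) By Lemmas~\ref{lem:depth2} and \ref{lem:identities}(a), $D_n,v_k\in\gamma_n$. The image of $D_n$ in $M$ is $-2^kf$ for even $k$ and $-2^kf+2^{k-1}g$ for odd $k$. In both cases it is congruent to $-2^kf+k2^{k-1}g=\pm T^kf$ modulo $2^kg=\pm T^kg$, the image of $v_k$. By Proposition~\ref{prop:M}(b),(d), the images of $D_n$ and $v_k$ generate $\gamma_nW/W$, so $\gamma_n=\langle D_n,v_k\rangle(\gamma_n\cap W)$ by (C5). Since $T^kg\equiv2T^kf$ modulo $T^{k+1}(TM)$, the element $D_n$ maps to an odd multiple of the generator $T^kf$ of the cyclic group of order $4$.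

(b) Congruences are modulo $\gamma_{n+1}=\gamma_{k+4}$. For even $k$, Lemma~\ref{lem:depth2} gives $D_n^2\equiv v_k^{-1}$. For odd $k$ put $E=E_k$ and $v=v_{k-1}$; then $D_n^2=E(vE)v=E^2v[v,E]v$ by (C1), where $E^2\in\gamma_{k+4}$ by Lemma~\ref{lem:depth2} and $[v,E]\in[\gamma_{k+2},\gamma_{k+2}]\le\gamma_{k+4}$; so $D_n^2\equiv v^2=v_k$. In both cases $D_n^4\equiv v_k^{\pm2}=v_{k+1}^{\pm1}\in\gamma_{k+4}$. Thus the image of $D_n$ in $A_n$ generates a subgroup of order at most $4$ that maps onto $\mathbb Z/4$ in Corollary~\ref{cor:exact}. This subgroup is a complement to $L_n/L_{n+1}$.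

(c) By Lemma~\ref{lem:depth1}, $C_k\in\gamma_{k+2}=\gamma_{n-1}$, so by \eqref{eq:witha} both $[v_k,a]$ and $[E_k,a]$ lie in $1\times\gamma_{n-1}$. This settles even $k$. For odd $k$, $[D_n,a]=[E_k,a]^{v_{k-1}}[v_{k-1},a]$. The first factor stays in $1\times\gamma_{n-1}$, since $v_{k-1}$ conjugates coordinatewise. The second is $(1,C_{k-1})$, and $C_{k-1}\in\gamma_{k+2}$ by Lemma~\ref{lem:depth2}, because $k-1$ is even.
\end{proof}

\section{Proof of the theorems}\label{sec:proof}

\begin{proof}[Proof of Theorem~\ref{thm:structure}]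
The statements $W=G''$ and $L_3=L_4=L_5=W$ are Proposition~\ref{prop:W}, the splitting is Proposition~\ref{prop:D}(b), and $A_3\cong A_4\cong\mathbb Z/4$ by Corollary~\ref{cor:exact}. The third line of Corollary~\ref{cor:steps} has a hypothesis on exponents, so we carry it along. We prove by induction on $n\ge5$:
\begin{quote}
$L_n$ is as stated in part (1), and $A_i$ is finite with $4A_i=0$ for $3\le i\le n-1$.
\end{quote}
This holds for $n=5$. Assume it for $n$. Then $L_n$ is the group in the first column of line one ($n=5$), line two ($n=6$), line three ($n=2m-1\ge7$) or line four ($n=2m\ge8$) of Corollary~\ref{cor:steps}; in line three the hypothesis $4A_{m-1}=0$ holds because $3\le m-1\le n-1$. So $K=[L_n,G]$ is the group in the second column, which is the value claimed for $L_{n+1}$.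

By Lemma~\ref{lem:F}, $K\ge\gamma_j\times\gamma_j$, where $j=4$ for $n=5,6$ and $j=m+1$ for $n=2m-1$ and $n=2m$ with $m\ge4$ (for $n=2m-1$ use $S_{m+1}\ge\gamma_{m+1}$). In all cases $j\le n-1$; for $n=2m-1$ this reads $m\ge3$. By Proposition~\ref{prop:D}(c), $[D_n,a]$ and $[v_{n-3},a]$ lie in $1\times\gamma_{n-1}\le K$. Proposition~\ref{prop:D}(a) and Lemma~\ref{lem:criterion} give $L_{n+1}=K$.

The third column of Corollary~\ref{cor:steps} now gives $L_5/L_6\cong A_3\cong\mathbb Z/4$, $L_6/L_7\cong A_3/2A_3\cong\mathbb Z/2$, and for $m\ge4$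
\begin{equation}\label{eq:recursion}
L_{2m-1}/L_{2m}\cong2A_{m-1}\oplus A_m/2A_m,\qquad L_{2m}/L_{2m+1}\cong A_m/2A_m\oplus2A_m .
\end{equation}
The indices $m-1$ and $m$ are at most $n-1$, so $A_{m-1}$ and $A_m$ are finite and killed by $4$. Hence the groups in \eqref{eq:recursion} are finite and elementary abelian. By Proposition~\ref{prop:D}(b), $A_n$ is finite and $4A_n=0$. This completes the induction and proves part (1).

For part (2) it remains to compute the ranks $l(n)$. If $A\cong(\mathbb Z/2)^p\oplus(\mathbb Z/4)^s$, then $A/2A$ has rank $p+s$ and $2A$ has rank $s$. We know $I(A_3)=I(A_4)=(4)$, $I(A_5)=(4,4)$ and $I(A_6)=(2,4)$, so \eqref{eq:recursion} gives: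
\[
\begin{array}{clll}
n & L_n & L_n/L_{n+1} & l(n)\\ \hline
7 & F(S_4,\gamma_4) & 2A_3\oplus A_4/2A_4 & 1+1=2\\
8 & F(\gamma_4,S_5) & A_4/2A_4\oplus2A_4 & 1+1=2\\
9 & F(S_5,\gamma_5) & 2A_4\oplus A_5/2A_5 & 1+2=3\\
10 & F(\gamma_5,S_6) & A_5/2A_5\oplus2A_5 & 2+2=4\\
11 & F(S_6,\gamma_6) & 2A_5\oplus A_6/2A_6 & 2+2=4\\
12 & F(\gamma_6,S_7)\quad & A_6/2A_6\oplus2A_6\quad & 2+1=3
\end{array}
\]
For $m\ge7$ we have $A_m\cong(\mathbb Z/2)^{l(m)}\oplus\mathbb Z/4$, so $A_m/2A_m$ has rank $l(m)+1$, while $2A_m$ and $2A_{m-1}$ have rank $1$ (for $m=7$ because $I(A_6)=(2,4)$). Hence $l(2m-1)=l(2m)=l(m)+2$, which is $l(n)=l(\lceil n/2\rceil)+2$ for $n\ge13$.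
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:formula}]
The groups $A_1\cong\mathbb Z^2$ and $A_2\cong\mathbb Z$ were found in Propositions~\ref{prop:ab} and \ref{prop:M}(a), and $A_3,\dots,A_6$ are given by Theorem~\ref{thm:structure}(2). For $i\ge7$ that theorem gives $I(A_i)=(2^{[l(i)]},4)$. We verify \eqref{eq:formula} by induction on $k$. For $k=0$ it asserts $l=2$ on $\{7,8\}$, $l=3$ on $\{9\}$, $l=4$ on $\{10,11\}$ and $l=3$ on $\{12\}$, in agreement with Theorem~\ref{thm:structure}(2). Let $k\ge1$ and $\alpha2^k+1\le i\le\beta2^k$ with $(\alpha,\beta)$ one of $(6,8)$, $(8,9)$, $(9,11)$, $(11,12)$. Then $i\ge13$, and $\alpha2^{k-1}<i/2\le\beta2^{k-1}$ with integer bounds gives $\alpha2^{k-1}+1\le\lceil i/2\rceil\le\beta2^{k-1}$. So $\lceil i/2\rceil$ lies in the corresponding interval for $k-1$, and $l(i)=l(\lceil i/2\rceil)+2$ equals $2k+2$, $2k+3$, $2k+4$, $2k+3$ in the four cases.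
\end{proof}

\begin{remark}
The table explains the shape of \eqref{eq:formula}. The group $A_5\cong(\mathbb Z/4)^2$ is the only $A_m$ with $m\ge3$ for which $2A_m$ has rank $2$. This extra rank enters in degrees $10$ and $11$ and is absent in degree $12$, which causes the drop from $l(11)=4$ to $l(12)=3$. The recursion $l(n)=l(\lceil n/2\rceil)+2$ then copies the profile $2,2,3,4,4,3$ to each interval $6\cdot2^k<n\le12\cdot2^k$, stretched by the factor $2^k$ and raised by $2k$.
\end{remark}

\begin{thebibliography}{1}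

\bibitem{EHB}
Bettina Eick, Ren\'e Hartung, Laurent Bartholdi,
\emph{A nilpotent quotient algorithm for L-presented groups},
arXiv:0706.3131 (2007).

\end{thebibliography}
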